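# All-pairs bounded edge connectivity in $\tilde O(k^2n^\omega)$ time

Throughout, $G=(V,E)$ is a directed unweighted graph with $n\ge 2$ vertices and $m$ edges. The exponent of matrix multiplication is $\omega\in[2,2.373)$. The notation $\tilde O(\cdot)$ hides factors polylogarithmic in $n$ and nothing that depends on $k$. The $n\times n$ matrix unit with a $1$ in position $(u,v)$ is written $E_{uv}$.

## 1. Reachability of all pairs from one matrix inverse

We start with a case that can be settled completely in a few lines: deciding, for every ordered pair $(s,t)$ of distinct vertices, whether there is a path from $s$ to $t$.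

Take a field $\mathbb F$ with at least $n^{10}$ elements. Give each edge $e$ a variable $z_e$, and form the $n\times n$ matrix
$$A=I_n-\sum_{e=(u,v)\in E}z_e\,E_{uv}.$$

Three small cases show what $A^{-1}$ records. For the path $s\to v\to t$ with edge variables $z_1,z_2$,
$$A=\begin{bmatrix}1&-z_1&0\\0&1&-z_2\\0&0&1\end{bmatrix},\qquad A^{-1}=\begin{bmatrix}1&z_1&z_1z_2\\0&1&z_2\\0&0&1\end{bmatrix},$$
so the $(s,t)$ entry is the product of the variables along the path. If there is a second path $s\to w\to t$ with variables $z_3,z_4$, the entry becomes $z_1z_2+z_3z_4$, which vanishes only by accident. For a directed $2$-cycle with variables $z,z'$ we have $\det A=1-zz'$, so $A$ may be singular, but again only by accident.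

We need one textbook fact.

**Schwartz–Zippel lemma.** Let $f$ be a nonzero polynomial of total degree at most $d$ over a field. If its variables are chosen independently, each uniformly from some finite set of at least $N$ field elements (the sets may differ), then $f$ vanishes with probability at most $d/N$.

**Proposition 1.** Choose all $z_e$ independently and uniformly from a finite field with at least $n^{10}$ elements. With probability at least $1-n^{-7}$, the matrix $A$ is nonsingular and, for all $s\ne t$ simultaneously, $A^{-1}[s,t]\neq 0$ if and only if $t$ is reachable from $s$.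

*Proof.* **Step 1: no path forces a zero.** Suppose $A$ is nonsingular and $t$ is not reachable from $s$. Let $S$ be the set of vertices reachable from $s$ (with $s\in S$), and let $T=V\setminus S\ni t$. No edge goes from $S$ to $T$, so the submatrix $A_{ST}$ (rows $S$, columns $T$) is zero. Thus $A$ is block triangular, its inverse has the same shape, and $(A^{-1})_{ST}=0$. In particular $A^{-1}[s,t]=0$.

**Step 2: a path makes the entry a nonzero rational function.** By Cramer's rule $A^{-1}[s,t]=\pm\mu_{st}/\det A$, where $\mu_{st}$ is the determinant of $A$ with row $t$ and column $s$ deleted. Suppose there is a simple path $\pi$ from $s$ to $t$. Put $z_e=1$ on $\pi$ and $z_e=0$ elsewhere. Then $A=I-N$, where $N^h[u,v]$ is $1$ if walking $h$ steps along $\pi$ leads from $u$ to $v$, and $0$ otherwise. Since $\pi$ is simple, $N$ is nilpotent. So $\det A=1$, $A^{-1}=\sum_h N^h$, and $A^{-1}[s,t]=1$. Hence $\mu_{st}\ne0$ at this point, so $\mu_{st}$ is a nonzero polynomial.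

**Step 3: random values avoid all accidents at once.** The polynomial $\det A$ is nonzero (at $z=0$ it equals $1$) and has degree at most $n$. Each $\mu_{st}$ has degree at most $n-1$. There are at most $1+n(n-1)\le n^2$ polynomials, so by Schwartz–Zippel and the union bound some nonzero one vanishes with probability at most $n^2\cdot n/n^{10}=n^{-7}$. $\square$

So one inversion of an $n\times n$ matrix answers all pairs, in $\tilde O(n^\omega)$ time. The proof has two halves: a cut forces a block of the inverse to be small, and a path, via a nilpotent specialization, shows that the inverse is generically not too small.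

## 2. From one path to $k$ edge-disjoint paths

For distinct $s,t$ let $\lambda(s,t)$ be the maximum number of edge-disjoint paths from $s$ to $t$. By Menger's theorem this is the minimum, over all $S\ni s$ with $t\notin S$, of the number of edges from $S$ to $V\setminus S$. Reachability is the question whether $\lambda(s,t)\geq1$. In general we are given an integer $k$ with $1\le k\le n$.

**Definition ($k$-APC).** In the $k$-Bounded All-Pairs Connectivity problem one must output $\min(k,\lambda(s,t))$ for every ordered pair $(s,t)$ of distinct vertices: the exact value if it is less than $k$, and otherwise the report that it is at least $k$. A randomized algorithm solves the problem if, with probability at least $1-1/\mathrm{poly}(n)$, its outputs are correct for all pairs simultaneously.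

There is a vertex version, $k$-APVC. There $\lambda$ is replaced by $\nu(s,t)$, the maximum number of internally vertex-disjoint paths. Two bounds may be quoted: $\tilde O((kn)^\omega)$ for $k$-APC and $\tilde O(k^2n^\omega)$ for $k$-APVC, both randomized, the latter with all pairs correct with probability at least $1-5/n$. For comparison, all $\lambda(s,t)$ can be computed exactly in $\tilde O(m^\omega)$ time. The first two bounds differ by a factor $k^{\omega-2}$, so they differ only when $\omega>2$. Shyan Akmal and Ce Jin, in "An Efficient Algorithm for All-Pairs Bounded Edge Connectivity" (arXiv:2305.02132, 2023), list as open whether $k$-APC can be solved in $\tilde O(k^2n^\omega)$ time. An answer must hold uniformly in $k$ and for the true $\omega$, not only if $\omega=2$. We shall prove that the answer is yes.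

**Conventions.** Two $a\times a$ matrices over a prime field $\mathbb F_{p_0}$ with $p_0=\mathrm{poly}(n)$ are multiplied with $M(a)=\tilde O(a^\omega)$ field operations. (If one only has $a^{\omega+\varepsilon}$ for each $\varepsilon>0$, read $\omega+\varepsilon$ throughout.) Nonsingular matrices are inverted (Bunch–Hopcroft 1974), and ranks are computed (Ibarra–Moran–Hui 1982), in $\tilde O(a^\omega)$ operations. A field operation takes $\mathrm{polylog}(n)$ time. Self-loops are discarded. Parallel edges are allowed, but we keep at most $k$ copies for each ordered pair $(u,v)$. This does not change $\min(k,\lambda(s,t))$: a cut whose size changes contains a pair with more than $k$ copies, $k$ of them survive, and so the cut still has size at least $k$. For simple graphs nothing happens, and $m\le n^2$.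

**Theorem 1.** $k$-APC, $1\le k\le n$, can be solved by a randomized algorithm in time $\tilde O(m+k^2n^\omega)$, which is $\tilde O(k^2n^\omega)$ for simple graphs. The bound is uniform in $k$ and holds for every value of $\omega$. All pairs are simultaneously correct with probability at least $1-1/\mathrm{poly}(n)$, and no output ever exceeds the true value.

**Theorem 2.** Let $1\le k\le n$. After $\tilde O(m+kn^\omega)$ preprocessing one obtains a data structure of $O(kn^2)$ field elements from which, with one-sided error as in Theorem 1 and with all pairs simultaneously correct with probability at least $1-1/\mathrm{poly}(n)$: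

* (a) $\min(k,\lambda(s,t))$ for any single pair is computed in $\tilde O(nk^{\omega-1})$ time;
* (b) for any $A,B\subseteq V$, all pairs in $A\times B$ with $s\ne t$ are computed in time $\tilde O\big((1+\tfrac{k|A|}{n})(1+\tfrac{k|B|}{n})\,n^\omega\big)$. In particular, up to $n/k$ sources to all sinks cost $\tilde O(m+kn^\omega)$ in total, and $A=B=V$ gives Theorem 1;
* (c) all pairs are computed in $\tilde O(\mathrm{MM}(kn,2n,kn)+k^\omega n^2)$ time, where $\mathrm{MM}(a,b,c)$ is the cost of an $a\times b$ by $b\times c$ product.

For multigraphs and $k>n$, the method gives $\tilde O(m+k^2n^\omega+k^\omega n^2)$, with $\tilde O$ then hiding $\mathrm{polylog}(nk)$.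

## 3. Rank-one weights on the edges, and the price of inverting

What changes when $k>1$? In Section 1 the information about $(s,t)$ is one number, a $1\times1$ matrix of rank at most $1$. If there are two edge-disjoint paths the entry is $z_1z_2+z_3z_4$, and it is nonzero just as if there were one path. To count up to $k$ we want a $k\times k$ block per pair and to read off its rank. So each vertex gets a $k$-dimensional space, and each edge, which can carry one unit of flow, gets a rank-one $k\times k$ weight.

Index rows and columns of $kn\times kn$ matrices by $[k]\times V$, ordered by the first index. Write $(P\otimes Q)[(i,u),(j,v)]=P_{ij}Q_{uv}$ for $P$ of size $k\times k$ and $Q$ of size $n\times n$. Consider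
$$W=B\otimes I_n-\sum_{e=(u,v)\in E}(a_eb_e^{\top})\otimes E_{uv},\qquad a_e,b_e\in\mathbb F^k,\; B\in\mathbb F^{k\times k}.\tag{1}$$
When $W$ is nonsingular put $Y=W^{-1}$. For $s\ne t$ let $F_{st}$ be the $k\times k$ matrix
$$F_{st}[j,i]=Y[(j,s),(i,t)].$$
The cut half of the argument works for every choice of vectors.

**Lemma 1 (upper bound, always).** If $W$ of the form (1) is nonsingular, then $\operatorname{rank}F_{st}\le\min(k,\lambda(s,t))$ for all $s\ne t$.

*Proof.* **Step 1: a small cut gives a block of $W$ of small rank.** By Menger's theorem take $S\ni s$ and $T=V\setminus S\ni t$ with exactly $\lambda(s,t)$ edges from $S$ to $T$. Let $W_{ST}$ be the submatrix with rows $[k]\times S$ and columns $[k]\times T$, and define $Y_{ST}$ in the same way. Since $S\cap T=\emptyset$, the term $B\otimes I_n$ contributes nothing to $W_{ST}$. Each edge from $S$ to $T$ contributes the rank-at-most-one matrix $-(a_eb_e^\top)\otimes E_{uv}$, and no other edge contributes. So $\operatorname{rank}W_{ST}\le\lambda(s,t)$.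

**Step 2: the same block of the inverse has the same rank.** Let $\mathcal U$ be the space of column vectors supported on $[k]\times T$. For $x\in\mathcal U$, the vector $Wx$ lies in $\mathcal U$ exactly when $W_{ST}$ kills the $T$-part of $x$. Since $W$ is injective, $\dim(W\mathcal U\cap\mathcal U)=k|T|-\operatorname{rank}W_{ST}$. In the same way $\dim(Y\mathcal U\cap\mathcal U)=k|T|-\operatorname{rank}Y_{ST}$. The bijection $Y$ maps $W\mathcal U\cap\mathcal U$ onto $\mathcal U\cap Y\mathcal U$, so the two dimensions agree and $\operatorname{rank}Y_{ST}=\operatorname{rank}W_{ST}$.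

**Step 3: pass to the pair.** $F_{st}$ is a $k\times k$ submatrix of $Y_{ST}$, because $s\in S$ and $t\in T$. Hence its rank is at most $k$ and at most $\lambda(s,t)$. $\square$

**Independent vectors.** The first choice a sensible person makes is $B=I_k$, with all coordinates of all $a_e,b_e$ independent and random. Then the path half also works. Given $r=\min(k,\lambda(s,t))$ edge-disjoint simple $s$–$t$ paths $\pi_1,\dots,\pi_r$, specialize $a_e=b_e=\varepsilon_l$ (the $l$-th standard basis vector) for $e\in\pi_l$, and $a_e=b_e=0$ on the other edges. Now $W$ is block diagonal. Its $l$-th block is $I-N_l$ with $N_l$ the nilpotent matrix of $\pi_l$ if $l\le r$, and $I$ otherwise. So $F_{st}=\operatorname{diag}(1,\dots,1,0,\dots,0)$ has rank $r$ at this point, and therefore $\operatorname{rank}F_{st}\ge r$ generically.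

Now the cost. Computing $n^2$ ranks of $k\times k$ matrices costs $\tilde O(n^2k^\omega)$, and since $k\leq n$,
$$n^2k^\omega=k^2\cdot n^2k^{\omega-2}\le k^2n^\omega,$$
which is within our budget. But $W$ is a $kn\times kn$ matrix, and inverting it costs $\tilde O((kn)^\omega)$, which is too much by a factor $k^{\omega-2}$. The approach stops exactly here, at the inversion. Viewed as a $k\times k$ array of $n\times n$ blocks, the matrix has $k^2$ blocks with no relation between them that we could use, while the budget $k^2n^\omega$ pays for only $\tilde O(k^2)$ products of such blocks.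

**Random colors.** At the other extreme we can make $W$ trivial to invert. Give each edge a random color $c(e)\in[k]$, and use $B=I_k$, $a_eb_e^\top=z_e\,\varepsilon_{c(e)}\varepsilon_{c(e)}^\top$. Then $W$ is block diagonal with $k$ blocks, and the inversion costs $\tilde O(kn^\omega)$. But $F_{st}$ is diagonal, and its $l$-th entry can be nonzero only if $t$ is reachable from $s$ using edges of color $l$ alone. On the path $s\to v\to t$ with $k=2$ we have $\lambda(s,t)=1$, yet $F_{st}=0$ whenever the two edges get different colors, which has probability $1/2$. On a path with $\ell$ edges a single color occurs only with probability $k^{1-\ell}$.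

Still, the lower bound for independent vectors was proved by specializing to a coloring, one adapted to the pair $(s,t)$. So we look for a family of random vectors with two properties:

1. it contains, as special values, configurations equivalent to all such colorings;
2. the $k^2$ blocks of $W$ are determined in a simple way by $O(k)$ matrices of size $n\times n$.

## 4. Edge vectors from Cauchy kernels

For the second property, fix distinct scalars $\alpha_1,\dots,\alpha_k,\beta_1,\dots,\beta_k$ and try the vectors with coordinates $\frac1{x-\alpha_i}$ and $\frac{1}{x-\beta_j}$, with a random $x=x_e$ per edge. By partial fractions,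
$$(\alpha_i-\beta_j)\cdot\frac1{x-\alpha_i}\cdot\frac1{x-\beta_j}=\frac1{x-\alpha_i}-\frac1{x-\beta_j}.\tag{2}$$
After multiplication by the scalar $\alpha_i-\beta_j$, the $(i,j)$ entry is a function of $i$ plus a function of $j$. Summed over all edges, block $(i,j)$ of $W$ times $\alpha_i-\beta_j$ becomes an $n\times n$ matrix depending on $i$ plus one depending on $j$, so $2k$ matrices determine everything. For this to hold for the first term of (1) too, $(\alpha_i-\beta_j)B_{ij}$ should also have such a form. The choice $B=I_k$ is bad, since it gives the diagonal matrix with entries $\alpha_i-\beta_i$, of rank $k$. The choice $B_{ij}=1/(\alpha_i-\beta_j)$ gives the constant $1$.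

For the first property we shall want to substitute $x_e=\beta_l$, so we clear denominators. This only multiplies the weight of each edge by a scalar. Here are the precise definitions.

**The field.** Let $p_0$ be a prime with $(nk)^{10}\le p_0\le2(nk)^{10}$, and let $\mathbb F=\mathbb F_{p_0}$. To find it, test $C\log(nk)\log n$ random integers in this interval with the deterministic polynomial-time primality test, where $C$ is a large constant. By Chebyshev's theorem a random integer in the interval is prime with probability at least $c/\log(nk)$ for a constant $c>0$. So all tests fail with probability at most $(1-c/\log(nk))^{C\log(nk)\log n}\le e^{-cC\log n}=1/\mathrm{poly}(n)$.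

**The polynomials and the Cauchy matrix.** Fix $2k$ distinct elements $\alpha_1,\dots,\alpha_k,\beta_1,\dots,\beta_k$ of $\mathbb F$ (say $0,1,\dots,2k-1$) and put
$$p(x)=\prod_i(x-\alpha_i),\quad q(x)=\prod_j(x-\beta_j),\quad p_i(x)=\frac{p(x)}{x-\alpha_i},\quad q_j(x)=\frac{q(x)}{x-\beta_j},\quad J=\Big(\frac1{\alpha_i-\beta_j}\Big)_{i,j\le k}.$$
The $p_i,q_j$ are polynomials of degree $k-1$. The matrix $J$ and each of its leading principal submatrices $J^{(l)}$ are nonsingular. Indeed, if $\sum_{j\le l}c_j/(\alpha_i-\beta_j)=0$ for all $i\le l$, then the polynomial $\sum_{j\le l}c_j\prod_{j'\ne j,\,j'\le l}(x-\beta_{j'})$ has degree at most $l-1$ and the $l$ zeros $\alpha_1,\dots,\alpha_l$. So it is zero, and evaluating it at $\beta_j$ gives $c_j=0$.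

**The matrix.** For every edge $e$ take two variables $x_e,z_e$. From now on $W$ is the $kn\times kn$ matrix with $n\times n$ blocks
$$W_{ij}=\frac1{\alpha_i-\beta_j}I_n-\sum_{e=(u,v)\in E}z_e\,p_i(x_e)\,q_j(x_e)\,E_{uv}.\tag{3}$$
This is (1) with $B=J$, $a_e=z_e(p_i(x_e))_i$ and $b_e=(q_j(x_e))_j$, so Lemma 1 applies. Its entries are polynomials of degree at most $2k-1$. Let $W^{(l)}$ be its leading $l\times l$-block submatrix.

**Example.** Let $V=\{s,t\}$ with $k$ parallel edges $s\to t$, and let $M=\sum_ez_e(p_i(x_e))_i(q_j(x_e))_j^\top$. Then $W=(J\otimes I_2)(I-J^{-1}M\otimes E_{st})$. Since $E_{st}^2=0$, we get $W^{-1}=(I+J^{-1}M\otimes E_{st})(J^{-1}\otimes I_2)$ and $F_{st}=J^{-1}MJ^{-1}$. Its rank is that of $M=P\operatorname{diag}(z_e)Q^\top$, where $P$ has columns $(p_i(x_e))_i$ and $Q$ has columns $(q_j(x_e))_j$. The $p_i$ form a basis of the polynomials of degree less than $k$, because $p_i$ vanishes at all $\alpha$'s except $\alpha_i$. So $P$ is nonsingular when the $x_e$ are distinct, and likewise $Q$. With distinct $x_e$ and nonzero $z_e$ the rank is $k=\lambda(s,t)$, as it should be.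

**Example.** For $k=2$, $\alpha=(0,1)$, $\beta=(2,3)$, computing with rational numbers,
$$J=\begin{bmatrix}-\frac12&-\frac13\\-1&-\frac12\end{bmatrix},\quad p_1=x-1,\; p_2=x,\; q_1=x-3,\; q_2=x-2.$$
At $x=\beta_1=2$ we have $(p_i)=(1,2)$ and $(q_j)=(-1,0)$. With $z=\frac12$ the weight $z\,p_iq_j$ is $\begin{bmatrix}-1/2&0\\-1&0\end{bmatrix}$. This is $J$ with its second column erased, that is, $J$ times the projection to color $1$. That is how the colorings reappear.

We recall the tool that replaces Cramer's rule.

**Jacobi's identity for complementary minors.** If $W$ is nonsingular, $Y=W^{-1}$, and $I,K$ are index sets of equal size, then $\det Y[I,K]=\pm\det W[K^c,I^c]/\det W$.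

**Lemma 2 (lower bound, generically).** Let $s\ne t$ and $r=\min(k,\lambda(s,t))$. There is a nonzero polynomial $\Delta_{st}$ over $\mathbb F$ in the variables, of degree at most $kn(2k-1)$, such that at every point where $\det W\ne0$ and $\Delta_{st}\ne0$ we have $\operatorname{rank}F_{st}\ge r$.

*Proof.* If $r=0$ take $\Delta_{st}=1$. Let $r\ge1$.

**Step 1: specialize to a coloring adapted to $(s,t)$.** Let $\pi_1,\dots,\pi_r$ be edge-disjoint simple $s$–$t$ paths, and let $N_l[u,v]=1$ if $\pi_l$ uses an edge $u\to v$, and $0$ otherwise. For $e\in\pi_l$ set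
$$x_e=\beta_l,\qquad z_e=-\frac1{p(\beta_l)\,q'(\beta_l)},$$
and for all other edges set $z_e=x_e=0$. This is well defined: the paths are edge-disjoint, $r\le k$, $p(\beta_l)\ne0$ because no $\alpha_i$ equals $\beta_l$, and $q'(\beta_l)=\prod_{j\ne l}(\beta_l-\beta_j)\ne0$. We have
$$p_i(\beta_l)=\frac{p(\beta_l)}{\beta_l-\alpha_i}=-p(\beta_l)J_{il},\qquad q_j(\beta_l)=\delta_{jl}\,q'(\beta_l),$$
so $z_e\,p_i(x_e)\,q_j(x_e)=J_{il}\delta_{jl}=(JE_{ll})_{ij}$ for $e\in\pi_l$, where $E_{ll}$ is here the $k\times k$ matrix unit. A simple path uses at most one edge from $u$ to $v$, so $\sum_{e=(u,v)\in\pi_l}E_{uv}=N_l$. Hence at this point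
$$W=J\otimes I_n-\sum_{l\le r}(JE_{ll})\otimes N_l=(J\otimes I_n)\Big(I-\sum_{l\le r}E_{ll}\otimes N_l\Big).$$

**Step 2: compute $F_{st}$ there.** The second factor is block diagonal, with blocks $I-N_l$ for $l\le r$ and $I_n$ for $l>r$. Each $N_l$ is nilpotent because $\pi_l$ is simple, so $W$ is nonsingular and
$$W^{-1}=\Big(I-\sum_{l\le r}E_{ll}\otimes N_l\Big)^{-1}(J^{-1}\otimes I_n).$$
Therefore $F_{st}[j,i]=d_j\,(J^{-1})_{ji}$, where $d_j=(I-N_j)^{-1}[s,t]=\sum_hN_j^h[s,t]=1$ for $j\le r$ (only $h$ equal to the length of $\pi_j$ contributes), and $d_j=I_n[s,t]=0$ for $j>r$. So the first $r$ rows of $F_{st}$ are the first $r$ rows of $J^{-1}$. These are independent, and there is $K_0\subseteq[k]$ with $|K_0|=r$ such that $F_{st}[\{1,\dots,r\},K_0]$ is nonsingular at this point.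

**Step 3: turn this minor into a polynomial condition.** Let $I=\{(j,s):j\le r\}$ and $K=\{(i,t):i\in K_0\}$, so $Y[I,K]=F_{st}[\{1,\dots,r\},K_0]$. Put $\Delta_{st}=\det W[K^c,I^c]$, a polynomial of degree at most $kn(2k-1)$. By Jacobi's identity, wherever $\det W\ne0$, the matrix $F_{st}[\{1,\dots,r\},K_0]$ is nonsingular if and only if $\Delta_{st}\ne0$. At the point of Step 1 it is nonsingular, so $\Delta_{st}$ is a nonzero polynomial. At any point with $\det W\ne0$ and $\Delta_{st}\neq 0$ we get $\operatorname{rank}F_{st}\ge r$. $\square$

The next lemma chooses random values. It also makes all leading block submatrices nonsingular, which the inversion procedure of Section 6 will need. Excluding the values $\alpha_i,\beta_j$ for $x_e$ will allow us to divide by $x_e-\alpha_i$ and $x_e-\beta_j$ again.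

**Lemma 3.** Choose independently $z_e$ uniform in $\mathbb F$ and $x_e$ uniform in $\mathbb F\setminus\{\alpha_1,\dots,\alpha_k,\beta_1,\dots,\beta_k\}$. With probability at least $1-8(nk)^{-7}$, all $W^{(l)}$ $(1\le l\le k)$ are nonsingular and $\operatorname{rank}F_{st}=\min(k,\lambda(s,t))$ for all $s\ne t$.

*Proof.* The polynomial $\det W^{(l)}$ has degree at most $kn(2k-1)$. It is nonzero, because at $z=0$ we have $W^{(l)}=J^{(l)}\otimes I_n$. Apply Schwartz–Zippel to these $k$ polynomials and to the $\Delta_{st}$ of Lemma 2. There are at most $k+n^2\le2kn^2$ polynomials, each of degree at most $2k^2n$. Every sampling set has size at least $(nk)^{10}-2k\ge(nk)^{10}/2$, since $(nk)^{10}\ge2^{10}k$. By the union bound one of them vanishes with probability at most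
$$2kn^2\cdot2k^2n\cdot2(nk)^{-10}=8(nk)^{-7}.$$
Otherwise $W=W^{(k)}$ is nonsingular, Lemma 1 gives $\operatorname{rank}F_{st}\le\min(k,\lambda(s,t))$, and Lemma 2 gives the reverse inequality. $\square$

So the structured vectors are still generic enough. It remains to invert $W$ quickly.

## 5. The displacement equation of $W$ and of its inverse

Let $x_e\notin\{\alpha_i,\beta_j\}$ for all $e$. Put $c_e=z_e\,p(x_e)\,q(x_e)$ and
$$R(y)=\sum_{e=(u,v)}\frac{c_e}{x_e-y}E_{uv}.$$
Multiplying (2) by $p(x)q(x)$ gives $(\alpha_i-\beta_j)\,p_i(x)\,q_j(x)=p(x)q(x)\big(\frac1{x-\alpha_i}-\frac1{x-\beta_j}\big)$. Hence $(\alpha_i-\beta_j)W_{ij}=I_n-R(\alpha_i)+R(\beta_j)$, that is,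
$$W_{ij}=\frac{G_iH_j}{\alpha_i-\beta_j},\qquad G_i=\big[\,I_n-R(\alpha_i)\;\;\;I_n\,\big]\in\mathbb F^{n\times2n},\quad H_j=\begin{bmatrix}I_n\\R(\beta_j)\end{bmatrix}\in\mathbb F^{2n\times n}.\tag{4}$$

**Definition.** Let $\alpha=(\alpha_i)_{i\le a}$ and $\beta=(\beta_j)_{j\le a}$ with $\alpha_i\ne\beta_j$ for all $i,j$. Let $G$ have block rows $G_i\in\mathbb F^{n\times2n}$ and $H$ block columns $H_j\in\mathbb F^{2n\times n}$, all arbitrary. Then $\mathcal C(\alpha,\beta;G,H)$ is the $an\times an$ matrix with blocks $G_iH_j/(\alpha_i-\beta_j)$. Equivalently, it is the unique $C$ with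
$$D_\alpha C-CD_\beta=GH,\qquad D_\alpha=\operatorname{diag}(\alpha_i)\otimes I_n,\quad D_\beta=\operatorname{diag}(\beta_j)\otimes I_n,\tag{5}$$
because block $(i,j)$ of the left side is $(\alpha_i-\beta_j)C_{ij}$. We call $C$ **block-regular** if its leading $l\times l$-block submatrices are nonsingular for all $l\le a$.

The point of (5) is that $GH$ has rank at most $2n$, although $C$ is $an\times an$. The Cauchy matrix $J$ is the scalar analogue: $n=1$, with $G$ a column of ones and $H$ a row of ones, so the width is $1$ instead of $2n$.

**The inverse has the same kind of structure.** If $C$ is nonsingular put $U=C^{-1}G$ (block rows $U_j\in\mathbb F^{n\times2n}$) and $V=HC^{-1}$ (block columns $V_i\in\mathbb F^{2n\times n}$). Multiplying (5) by $C^{-1}$ on both sides gives $C^{-1}D_\alpha-D_\beta C^{-1}=UV$. Reading off block $(j,i)$,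
$$(C^{-1})_{ji}=\frac{U_jV_i}{\alpha_i-\beta_j}.\tag{6}$$
So $U$ and $V$, with $4an^2$ entries, represent all $a^2n^2$ entries of $C^{-1}$. (The letter $V$ also denotes the vertex set; the context always tells them apart.)

**The Schur complement keeps the structure.** Split the indices $1,\dots,a$ into a first part $(1)$ and a last part $(2)$, with $C=\begin{bmatrix}C_{11}&C_{12}\\C_{21}&C_{22}\end{bmatrix}$ and $G_{(1)},G_{(2)},H_{(1)},H_{(2)},D_{\alpha,1},D_{\alpha,2},D_{\beta,1},D_{\beta,2}$ accordingly. Suppose $C_{11}$ is nonsingular, and put $U_{(1)}=C_{11}^{-1}G_{(1)}$, $V_{(1)}=H_{(1)}C_{11}^{-1}$ and $\Sigma=C_{22}-C_{21}C_{11}^{-1}C_{12}$. Then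
$$\Sigma=\mathcal C(\alpha_{(2)},\beta_{(2)};G',H'),\qquad G'=G_{(2)}-C_{21}U_{(1)},\quad H'=H_{(2)}-V_{(1)}C_{12}.\tag{7}$$
To prove (7) we move $D_{\alpha,2}$ from left to right through $C_{21}C_{11}^{-1}C_{12}$, with one correction term for each factor passed. The three rules are $D_{\alpha,2}C_{21}=C_{21}D_{\beta,1}+G_{(2)}H_{(1)}$, then $D_{\beta,1}C_{11}^{-1}=C_{11}^{-1}D_{\alpha,1}-U_{(1)}V_{(1)}$, then $D_{\alpha,1}C_{12}=C_{12}D_{\beta,2}+G_{(1)}H_{(2)}$. The first and third are parts of (5), and the second is the displacement equation of $C_{11}^{-1}$. Thus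
$$\begin{aligned}D_{\alpha,2}C_{21}C_{11}^{-1}C_{12}&=C_{21}D_{\beta,1}C_{11}^{-1}C_{12}+G_{(2)}V_{(1)}C_{12}\\&=C_{21}C_{11}^{-1}D_{\alpha,1}C_{12}-C_{21}U_{(1)}V_{(1)}C_{12}+G_{(2)}V_{(1)}C_{12}\\&=C_{21}C_{11}^{-1}C_{12}D_{\beta,2}+C_{21}U_{(1)}H_{(2)}-C_{21}U_{(1)}V_{(1)}C_{12}+G_{(2)}V_{(1)}C_{12}.\end{aligned}$$
Subtracting this from $D_{\alpha,2}C_{22}-C_{22}D_{\beta,2}=G_{(2)}H_{(2)}$ yields
$$\begin{aligned}D_{\alpha,2}\Sigma-\Sigma D_{\beta,2}&=G_{(2)}H_{(2)}-C_{21}U_{(1)}H_{(2)}-G_{(2)}V_{(1)}C_{12}+C_{21}U_{(1)}V_{(1)}C_{12}\\&=(G_{(2)}-C_{21}U_{(1)})(H_{(2)}-V_{(1)}C_{12})=G'H',\end{aligned}$$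
and (7) follows by the uniqueness in (5).

**Example.** The computation does not care about the width of $G$ and $H$, so we can check it on the $2\times2$ Cauchy matrix $J$ of Section 4, with $G$ and $H$ all ones. There $U_{(1)}=V_{(1)}=1/J_{11}=-2$, $G'=1-(-1)(-2)=-1$, and $H'=1-(-2)(-\frac13)=\frac13$. So (7) predicts $\Sigma=G'H'/(\alpha_2-\beta_2)=(-\frac13)/(-2)=\frac16$. Directly, $\Sigma=-\frac12-(-1)(-\frac13)/(-\frac12)=-\frac12+\frac23=\frac16$.

## 6. Recursive inversion with $\tilde O(a)$ block products

**Lemma 4.** There is a procedure INV which, given $(\alpha,\beta,G,H)$, returns $U=C^{-1}G$ and $V=HC^{-1}$ if $C=\mathcal C(\alpha,\beta;G,H)$ is block-regular, and reports failure otherwise. It uses $\tilde O(a\,n^\omega)+O(a^2n^2)$ operations, or $\tilde O(a\,n^\omega)$ with fast Cauchy sums.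

*Proof.* **Step 1: multiply structured matrices by thin ones.** Consider a block matrix with blocks $L_iR_j/(\gamma_i-\delta_j)$, where $L_i\in\mathbb F^{n\times2n}$, $R_j\in\mathbb F^{2n\times n}$, all $\gamma_i\neq\delta_j$, and there are at most $a$ indices $i$ and at most $a$ indices $j$. Multiplying it on the right by a matrix with blocks $X_j\in\mathbb F^{n\times2n}$ gives the blocks
$$L_i\sum_j\frac{R_jX_j}{\gamma_i-\delta_j}.$$
Compute the $2n\times2n$ matrices $R_jX_j$, then the sums for all $i$, then multiply by $L_i$. This takes $O(a)$ products of $n\times n$ matrices. In addition, for each of the $4n^2$ entry positions, it takes sums $\sum_j\mu_j/(\gamma_i-\delta_j)$ for all $i$. Done naively, the sums cost $O(a^2n^2)$ in total.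

They can also be done in $\tilde O(an^2)$; these are the *fast Cauchy sums*. Write $\sum_j\mu_j/(y-\delta_j)$ as a quotient of polynomials with denominator $\prod_j(y-\delta_j)$. Both polynomials come from divide and conquer: two halves $N_1/D_1$ and $N_2/D_2$ combine to $(N_1D_2+N_2D_1)/(D_1D_2)$. Then evaluate numerator and denominator at all $\gamma_i$, where the denominator is nonzero, by fast multipoint evaluation (Borodin–Moenck 1974), with quasi-linear polynomial multiplication over arbitrary fields (Cantor–Kaltofen 1991). This is $\tilde O(a)$ per entry position.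

Multiplication on the left by a matrix with blocks $X_i\in\mathbb F^{2n\times n}$ is symmetric: block $j$ of the result is $\big(\sum_i\frac{X_iL_i}{\gamma_i-\delta_j}\big)R_j$.

The matrices $C_{12}$ and $C_{21}$ are of this type. So is an inverse given by (6): its $(j,i)$ block is $U_j(-V_i)/(\beta_j-\alpha_i)$.

**Step 2: the recursion.** If $a=1$, compute the $n\times n$ matrix $C=G_1H_1/(\alpha_1-\beta_1)$. If it is singular (found by its rank), report failure. Otherwise invert it and form $U,V$.

If $a\ge2$, split the indices into the first $\lceil a/2\rceil$ and the last $\lfloor a/2\rfloor$, with the notation of Section 5.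

1. Run INV on $(\alpha_{(1)},\beta_{(1)},G_{(1)},H_{(1)})$, obtaining $U_{(1)}=C_{11}^{-1}G_{(1)}$ and $V_{(1)}=H_{(1)}C_{11}^{-1}$.
2. Set $G'=G_{(2)}-C_{21}U_{(1)}$ and $H'=H_{(2)}-V_{(1)}C_{12}$.
3. Run INV on $(\alpha_{(2)},\beta_{(2)},G',H')$, obtaining $U',V'$.
4. Return
$$U=\begin{bmatrix}U_{(1)}-C_{11}^{-1}(C_{12}U')\\U'\end{bmatrix},\qquad V=\big[\,V_{(1)}-(V'C_{21})C_{11}^{-1}\;\;\;V'\,\big],$$
where $C_{11}^{-1}$ is applied through its representation (6).

If a recursive call fails, report failure. The multiplications are $C_{21}U_{(1)}$, $V_{(1)}C_{12}$, $C_{12}U'$, $C_{11}^{-1}(C_{12}U')$, $V'C_{21}$ and $(V'C_{21})C_{11}^{-1}$. In each, the thin factor has blocks of size $n\times2n$ on the right or $2n\times n$ on the left, so all are of the type in Step 1.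

**Step 3: failure is reported exactly when $C$ is not block-regular.** We use induction on $a$; the case $a=1$ is clear. For $a\ge2$, the leading $l$-block submatrices of $C$ with $l\le\lceil a/2\rceil$ are those of $C_{11}$. If $C_{11}$ is nonsingular, the leading $l$-block submatrix of $\Sigma$ is the Schur complement of $C_{11}$ in the leading $(\lceil a/2\rceil+l)$-block submatrix of $C$. So the determinant of the latter is $\det C_{11}$ times that of the former. Hence $C$ is block-regular if and only if $C_{11}$ and $\Sigma$ are. By induction the first call succeeds exactly when $C_{11}$ is block-regular. In that case the second call runs on $\Sigma$, by (7), and succeeds exactly when $\Sigma$ is block-regular.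

**Step 4: the returned matrices are right.** If both calls succeed, then $U'=\Sigma^{-1}G'$ and $V'=H'\Sigma^{-1}$ by induction. The block inverse formula is
$$C^{-1}=\begin{bmatrix}C_{11}^{-1}+C_{11}^{-1}C_{12}\Sigma^{-1}C_{21}C_{11}^{-1}&-C_{11}^{-1}C_{12}\Sigma^{-1}\\-\Sigma^{-1}C_{21}C_{11}^{-1}&\Sigma^{-1}\end{bmatrix}.$$
From it we read off the four blocks:

* lower block of $C^{-1}G$: $\;\Sigma^{-1}(G_{(2)}-C_{21}U_{(1)})=\Sigma^{-1}G'=U'$;
* upper block of $C^{-1}G$: $\;U_{(1)}-C_{11}^{-1}C_{12}\Sigma^{-1}(G_{(2)}-C_{21}U_{(1)})=U_{(1)}-C_{11}^{-1}C_{12}U'$;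
* right block of $HC^{-1}$: $\;(H_{(2)}-V_{(1)}C_{12})\Sigma^{-1}=H'\Sigma^{-1}=V'$;
* left block of $HC^{-1}$: $\;V_{(1)}-(H_{(2)}-V_{(1)}C_{12})\Sigma^{-1}C_{21}C_{11}^{-1}=V_{(1)}-V'C_{21}C_{11}^{-1}$.

**Step 5: count operations.** With naive sums the cost satisfies
$$\mathcal T(a)=\mathcal T(\lceil a/2\rceil)+\mathcal T(\lfloor a/2\rfloor)+O(aM(n)+a^2n^2),\qquad\mathcal T(1)=\tilde O(n^\omega).$$
The recursion has $O(1+\log a)$ levels, and the sizes on one level sum to at most $a$. So the terms $aM(n)$ and the leaves sum to $\tilde O(an^\omega)$. For $a\ge2$ we have $\lceil a/2\rceil^2+\lfloor a/2\rfloor^2\le\frac12(a^2+1)\le\frac58a^2$. So the squares of the sizes shrink geometrically from level to level, and the terms $a^2n^2$ sum to $O(a^2n^2)$. With fast Cauchy sums the overhead is $\tilde O(an^\omega)$ per level, since $an^2\le an^\omega$, and $\mathcal T(a)=\tilde O(an^\omega)$. $\square$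

## 7. Proof of Theorem 1: $k^2$ products and $n^2$ ranks

The algorithm is as follows.

1. Reduce to at most $k$ parallel copies, choose $p_0$, and sample $x_e,z_e$ as in Lemma 3. Compute the $c_e$ and the matrices $R(\alpha_i),R(\beta_j)$. This gives $G,H$ in (4).
2. Run INV on $(\alpha,\beta,G,H)$ with $a=k$. If it fails, or if no prime was found, output $0$ for all pairs and stop. Otherwise we have $U=W^{-1}G$ and $V=HW^{-1}$.
3. Compute all $k^2$ products $U_jV_i$, each of size $n\times n$. By (6), they give
$$F_{st}[j,i]=\frac{(U_jV_i)[s,t]}{\alpha_i-\beta_j}.$$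
4. For every $s\ne t$ output $\operatorname{rank}F_{st}$.

**Correctness.** We must check that no output is too large, and that with high probability all are exact. If INV does not fail, $W$ is nonsingular, and the matrices in step 3 are exactly the $F_{st}$, by (6) applied to $C=W$. By Lemma 1 no output exceeds $\min(k,\lambda(s,t))$, and the output $0$ does not either. By Lemma 3, with probability at least $1-8(nk)^{-7}-1/\mathrm{poly}(n)$ a prime is found, $W$ is block-regular so that INV does not fail, and every output equals $\min(k,\lambda(s,t))$. Since $n\ge2$, $8(nk)^{-7}\le n^{-4}$.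

**Time.** We check each step against the budget. After the reduction there are at most $kn^2$ edges. Step 1 takes $O(m)$ for reading plus $O(k)$ operations per kept edge (evaluating $p(x_e)q(x_e)$ and adding one term to each of $2k$ matrices), together with setting up those matrices; in total $\tilde O(m+k^2n^2)$. Step 2 takes $\tilde O(kn^\omega+k^2n^2)$ by Lemma 4. Step 3 takes $O(k^2M(n))=\tilde O(k^2n^\omega)$. Step 4 takes
$$\tilde O(n^2k^\omega)=\tilde O(k^2\cdot n^2k^{\omega-2})\le\tilde O(k^2n^\omega),$$
because $k\le n$ and $\omega\ge2$. The total is $\tilde O(m+k^2n^\omega)$, which is $\tilde O(k^2n^\omega)$ for simple graphs, where $m\le n^2$. The only dependence of constants and logarithmic factors on $k$ is through $\log k\le\log n$. Matrix multiplication was a black box, and no particular value of $\omega$ was used. $\blacksquare$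

## 8. Proof of Theorem 2: querying the factors $U$ and $V$

In the algorithm above, the factor $k^2$ is paid only for expanding the inverse. The pair $(U,V)$ costs less and can be queried.

**Preprocessing.** We run steps 1 and 2 and store $U,V$, which are $4kn^2$ field elements, or a flag if step 2 failed, in which case every answer is $0$. To stay within $\tilde O(m+kn^\omega)$ we speed up step 1. For each ordered pair $(u,v)$ with $h\le k$ parallel edges, $h\ge1$, evaluate the polynomial $pq$ of degree $2k$ at the $h$ values $x_e$ by multipoint evaluation, in $\tilde O(k)$. This gives the $c_e$. Then write $\sum_ec_e/(x_e-y)$ over a common denominator, as in Step 1 of the proof of Lemma 4, and evaluate it at the $2k$ points $\alpha_i,\beta_j$. The denominators are nonzero since $x_e\notin\{\alpha_i,\beta_j\}$, and the cost is again $\tilde O(k)$. Over all pairs this is $\tilde O(m+kn^2)$. Step 2 costs $\tilde O(kn^\omega)$ by Lemma 4 with fast Cauchy sums. All answers below are ranks of the same matrices $F_{st}$, so the correctness argument of Section 7, including one-sidedness, applies to all pairs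 simultaneously.

**(a) One pair.** The $k\times k$ matrix with entries $(U_jV_i)[s,t]$ is the product of a $k\times2n$ matrix (rows $s$ of the $U_j$) and a $2n\times k$ matrix (columns $t$ of the $V_i$). Cutting into $k\times k$ pieces, it costs $O(\lceil2n/k\rceil M(k))=\tilde O(nk^{\omega-1})$. Dividing by $\alpha_i-\beta_j$ gives $F_{st}$, and its rank costs $\tilde O(k^\omega)\le\tilde O(nk^{\omega-1})$, as $k\le n$.

**(b) A set of sources and a set of sinks.** Stack the rows $s\in A$ of all $U_j$ and the columns $t\in B$ of all $V_i$. We need the product of a $k|A|\times2n$ matrix and a $2n\times k|B|$ matrix. Cutting into $n\times n$ blocks costs $O\big(\lceil\tfrac{k|A|}n\rceil\lceil\tfrac{k|B|}n\rceil M(n)\big)$, which is within the claimed bound as $\lceil x\rceil\le1+x$. The ranks cost $\tilde O(|A||B|k^\omega)$, and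
$$|A||B|k^\omega=\frac{k|A|}n\cdot\frac{k|B|}n\cdot n^2k^{\omega-2}\le\frac{k|A|}n\cdot\frac{k|B|}n\,n^\omega.$$
For $|A|\le n/k$ and $B=V$ the bound is $\tilde O(2(1+k)n^\omega)=\tilde O(kn^\omega)$, so with preprocessing the total is $\tilde O(m+kn^\omega)$. For $A=B=V$ it is $\tilde O((1+k)^2n^\omega)=\tilde O(k^2n^\omega)$, which gives Theorem 1.

**(c) All pairs with one rectangular product.** Use one $kn\times2n$ by $2n\times kn$ product, followed by $n^2$ ranks of $k\times k$ matrices. This costs $\tilde O(\mathrm{MM}(kn,2n,kn)+k^\omega n^2)$. The preprocessing is counted separately, as in the statement.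

**Multigraphs with $k>n$.** Sections 3–7 used $k\le n$ only to bound $\log k$ by $\log n$ and in the last inequality of the time analysis. Without these, with $\tilde O$ hiding $\mathrm{polylog}(nk)$, the ranks contribute $k^\omega n^2$ as a separate term. The total is $\tilde O(m+k^2n^\omega+k^\omega n^2)$. $\blacksquare$
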